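# Decay of equal-spin $\{3nj\}$-symbols: cycle norms and a three-term recurrence

## 1. The expected power of $d_j$

Take a connected trivalent graph $\Gamma$ with $2n$ vertices, hence $3n$ edges, with $n\ge 2$. Put the same spin $j$ on every edge, an invariant tensor at every vertex, and contract. The resulting number is called $\{3nj\}$. How small is it when $j$ is large? Write $d_j=2j+1$ for the dimension of the spin-$j$ representation of $SU(2)$. Here $j$ is a nonnegative integer, because three equal spins $j$ couple only when $3j$ is an integer.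

The question comes from Victor Nador, "Combinatorial decompositions for deformed or decorated classes of maps", arXiv:2312.00056 (2023). Call $\Gamma$ *2-particle irreducible* (2PI) if it has no 2-edge cut.

**Conjecture.** Let $\Gamma$ be connected, trivalent, 2PI, with $2n\ge4$ vertices. When $j\to\infty$,
$$|\{3nj\}|\le d_j^{-n+1-\alpha}$$
for some real $\alpha>0$. Here $\Gamma$ is fixed, $\alpha$ may depend on $\Gamma$, and the bound is required for all sufficiently large $j$.

The answer one would first guess is *yes*, for the following reason. We shall see that a double edge can be removed at the price of a factor exactly $1/d_j$. If a graph collapses to the theta graph by removing double edges, its value is therefore exactly $d_j^{-n+1}$. A 2PI graph with $n\ge2$ has no double edge, so it should be smaller, and a power of $d_j$ is the natural guess. We test this in Section 3, once we can compute.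

**Definition (evaluation).** Choose a cyclic ordering of the half-edges at each vertex. Place at each vertex the Wigner $3j$-symbol
$$w_{m_1m_2m_3}=\begin{pmatrix} j&j&j\\ m_1&m_2&m_3\end{pmatrix},\qquad m_i\in\{-j,\dots,j\}.$$
For each edge, with index $m$ at one end and $m'$ at the other, insert $\varepsilon_{mm'}=(-1)^{j-m}\delta_{m',-m}$. Sum over all indices. The result is $\{3nj\}$, also written $[\Gamma]$.

Since $j$ and $m$ are integers, $\varepsilon$ is symmetric, so edge orientations do not matter. Reversing a cyclic ordering changes the sign by $(-1)^{3j}$. All values are therefore understood up to sign.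

We use these textbook facts about $w$:

1. $w$ is real, supported on $m_1+m_2+m_3=0$, and $w_{-m}=(-1)^{3j}w_m$.
2. A transposition of columns multiplies $w$ by $(-1)^{3j}=(-1)^j$.
3. (Orthogonality) $\sum_{m_2,m_3}w_{m_1m_2m_3}w_{m_1'm_2m_3}=\delta_{m_1m_1'}/d_j$.
4. $w$ is invariant under $\rho(g)^{\otimes3}$, where $\rho$ is the spin-$j$ representation. The space of invariants in $V_j^{\otimes3}$ is one-dimensional, since $V_j\otimes V_j=\bigoplus_{x=0}^{2j}V_x$ contains $V_j$ once.

**Notation.** Throughout $d=d_j$, $j\ge1$ is an integer, $J=j(j+1)=(d^2-1)/4$, $d_x=2x+1$, $X=x(x+1)$, $h=1/d$. The letters $C,c>0$ are absolute constants that may change from line to line. "Cubic" means trivalent.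

## 2. A real tensor in place of the $3j$-symbol

The purpose of this section is to get rid of $\varepsilon$ and of signs, so that contractions become Euclidean inner products.

The matrix $\varepsilon$ is real symmetric with $\varepsilon^2=1$, since $(-1)^{j-m}(-1)^{j+m}=1$. Write $\varepsilon=O^T\operatorname{diag}(\pm1)\,O$ with $O$ real orthogonal, and let $U$ be $O$ multiplied on the left by the diagonal matrix with entries $1$ or $i$, the square roots of $\pm1$. Then $U$ is unitary and $\varepsilon=U^TU$. Put $T=U^{\otimes3}w$. Since $\varepsilon_{mm'}=\sum_aU_{am}U_{am'}$, the evaluation of $\Gamma$ is the contraction of copies of $T$ along the edges with $\delta$.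

*$T$ is real.* From $\bar U=(U^T)^{-1}=U\varepsilon^{-1}=U\varepsilon$ we get $\bar T=(U\varepsilon)^{\otimes3}w$. By fact 1,
$$(\varepsilon^{\otimes3}w)_m=\prod_i(-1)^{j-m_i}\,w_{-m}=(-1)^{3j}w_{-m}=w_m .$$
So $\bar T=T$. By fact 2, $T$ is totally symmetric for $j$ even and totally antisymmetric for $j$ odd. By fact 3 and reality,
$$\sum_{abc}T_{abc}^2=1,\qquad \sum_{bc}T_{abc}T_{a'bc}=\frac{\delta_{aa'}}d. \tag{1}$$
Hence the map $\tau:V\to V\otimes V$, $\tau e_a=\sum T_{abc}\,e_b\otimes e_c$, satisfies $\tau^T\tau=d^{-1}$, and $\|\tau\|=\|\tau^T\|=d^{-1/2}$.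

*Symmetry.* Let $D(g)=U\rho(g)U^{-1}$. It is unitary. Invariance of the pairing, $\rho^T\varepsilon\rho=\varepsilon$, gives $D^TD=1$. So $D$ is real orthogonal, and $T$ is invariant under $D^{\otimes3}$. Let $S_1,S_2,S_3$ be the Hermitian spin operators in this basis; $\sum_iS_i^2=J$.

**Definition (tensor of a vertex set).** For $A\subset V(\Gamma)$, $[A]$ is the contraction of the induced subgraph on $A$, with one leg for each edge leaving $A$, defined up to sign. $\|\cdot\|$ is the Euclidean norm. For example, a single vertex $v$ gives $[\{v\}]=\pm T$, of norm $1$. If $A=\{u,v\}$ spans a double edge, then $[A]=\pm\delta/d$, of norm $d^{-1/2}$.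

## 3. Theta, necklace, tetrahedron, prism: the guess on small graphs

*Theta ($n=1$, excluded).* The value is $\pm\sum T^2=\pm1=\pm d^{-n+1}$, with no gain.

*Bubbles.* A *bubble* is a double edge $uv$ with one outer edge at each of $u,v$. By (1), replacing the bubble and its two outer edges by one edge multiplies the value by $\pm d$. Example: the necklace is a 4-cycle with two opposite edges doubled. Removing one bubble leaves theta, so the necklace ($n=2$) has value $\pm d^{-1}=\pm d^{-n+1}$, again with no gain. It is not 2PI, since its two single edges form a 2-edge cut. So the 2PI hypothesis cannot be dropped.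

*Triangles.* If three vertices span a triangle $C$, then $[C]$ is an invariant of $V^{\otimes3}$. By fact 4 it is a multiple of the unit vector $T$, and $\langle T,[C]\rangle=\pm[K_4]$. So
$$[C]=\pm[K_4]\,T,\qquad \|[C]\|=|[K_4]|.$$
The triangular prism is two triangles joined leg by leg, so $|[\text{prism}]|=[K_4]^2$.

*Spin one by hand.* For $j=1$, $T$ is an antisymmetric unit 3-tensor in dimension $3$, so $T_{abc}=\pm\epsilon_{abc}/\sqrt6$ with the Levi-Civita symbol $\epsilon$. Let $(E_c)_{ab}=\epsilon_{acb}$, that is, $E_cv=e_c\times v$. From $e_b\times(e_c\times v)=e_c(e_b\cdot v)-\delta_{bc}v$ we get $E_bE_c=e_ce_b^T-\delta_{bc}$. Hence $\operatorname{tr}(E_aE_bE_c)=e_b\cdot(e_a\times e_c)=-\epsilon_{abc}$. A triangle is therefore $\pm6^{-3/2}\epsilon=\pm\frac16T$, and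
$$|[K_4]|=\tfrac16<\tfrac13=d^{-1},\qquad |[\text{prism}]|=\tfrac1{36}<\tfrac19=d^{-2}.$$
For a 4-cycle,
$$\operatorname{tr}(E_aE_bE_cE_e)=\operatorname{tr}\big((e_be_a^T-\delta_{ab})(e_ee_c^T-\delta_{ce})\big)=\delta_{ae}\delta_{bc}+\delta_{ab}\delta_{ce}.$$
The sum of squares is $9+9+6=24$. The cube is two 4-cycles joined leg by leg, so its value is $\pm24/6^4=\pm\frac1{54}$, to be compared with $d^{-3}=\frac1{27}$.

*$K_{3,3}$.* Its value is $\pm\sum T_{abc}T_{def}T_{ghi}T_{adg}T_{beh}T_{cfi}$. Renaming $(a,b,c)\leftrightarrow(d,e,f)$ swaps the first two factors and transposes two legs in each of the last three, so it multiplies the sum by $(-1)^{3j}$. So the value is $0$ for odd $j$.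

*Large spin.* For the regular tetrahedron, Roberts' theorem (Geom. Topol. 3 (1999) 21–66) states
$$\{6j\}=(12\pi \mathcal V)^{-1/2}\Big(\cos\big(6(j+\tfrac12)\theta+\tfrac\pi4\big)+o(1)\Big),\qquad \mathcal V=\tfrac{\sqrt2}{12}j^3,\quad \cos\theta=-\tfrac13,$$
with $\theta$ the exterior dihedral angle. So $K_4$ has size $d^{-3/2}$, a gain of $\frac12$ over $d^{-1}$. The prism, its square, gains $1$ over $d^{-2}$.

The guess survives every test, and the tests show that the gain depends on the graph.

## 4. Four theorems, and the reduction to simple bridgeless graphs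

The conjecture is true. Every $\alpha<\frac12$ works for every $\Gamma$, and every $\alpha<1$ works if $\Gamma\ne K_4,K_{3,3}$.

**Theorem 1.** There is an absolute $C$ such that for every simple connected bridgeless cubic graph $\Gamma$ with $2n\ge4$ vertices and all $j\ge1$,
$$|\{3nj\}|\le C\,d_j^{-n+1/2}(\log d_j)^{1/2}.$$
Hence the conjecture holds, with any $\alpha\in(0,\frac12)$.

**Theorem 2.** If moreover $\Gamma\ne K_4,K_{3,3}$, then $|\{3nj\}|\le C\,d_j^{-n}\log d_j$, so any $\alpha\in(0,1)$ works.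

**Theorem 3 (sharpness).** (i) For $\Gamma=K_4$ the admissible $\alpha$ are exactly $(0,\frac12)$. (ii) For the prism over the $n$-gon, $n\ge5$,
$$d^n|\{3nj\}|\to\sigma_n=\sum_{x\ge0}(2x+1)P_x(\tfrac12)^n\ge\frac{32}{9\pi^2},$$
where $P_x$ are the Legendre polynomials. For the cube ($n=4$), $c\,d^{-4}\log d\le|\{12j\}|\le C\,d^{-4}\log d$ for large $j$. So for each $n\ge4$ no $\alpha>1$ works for all 2PI graphs with $2n$ vertices.

**Theorem 4 (dichotomy).** Let $\Gamma$ be a connected bridgeless cubic multigraph with $2n$ vertices. Remove bubbles as long as possible, stopping at the theta graph. If one ends at the theta graph, then $|\{3nj\}|=d^{-n+1}$ exactly. Otherwise one ends at a simple graph $\Gamma^*$ and $|\{3nj\}|\le C d^{-n+1/2}(\log d)^{1/2}$; if $\Gamma^*\ne K_4,K_{3,3}$, then $|\{3nj\}|\le Cd^{-n}\log d$.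

The exact order for $K_{3,3}$ is not determined here; Theorem 1 covers it.

**Reduction.** Why do Theorems 1 and 2 settle the conjecture? Let $\Gamma$ be 2PI with $n\ge2$. If $\Gamma$ has a bridge, one side of it is an invariant vector of $V_j$, which is $0$ for $j\ge1$, so the evaluation is $0$. So assume $\Gamma$ is bridgeless. A loop at $u$ would make the third half-edge at $u$ belong to a bridge, so there are no loops. Suppose there is a double edge $uv$. The two remaining half-edges at $u,v$ belong to distinct edges (otherwise $\Gamma$ is theta), and these form a 2-edge cut separating $\{u,v\}$ from the rest, which is nonempty as $n\ge2$. This is excluded. So we may assume that $\Gamma$ is *simple, connected and bridgeless*, and only this is used below.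

One consequence is used constantly: in such a $\Gamma$, *$\Gamma-v$ is connected for every vertex $v$*. Otherwise $\Gamma-v$ has at least two components, each receiving at least one of the three edges at $v$. Some component then receives exactly one, and that edge is a bridge.

## 5. One vertex at a time: the exponent $-n+1$ and nothing more

The first sensible approach is to build the graph by adding vertices one after the other, each costing the operator norm $d^{-1/2}$.

**Lemma A.** Let $\Gamma$ be loopless cubic, $V(\Gamma)=A\sqcup\{v_1,\dots,v_M\}\sqcup B$, $M\ge0$, where each $v_i$ has an edge to $A\cup\{v_1,\dots,v_{i-1}\}$ and an edge to $\{v_{i+1},\dots,v_M\}\cup B$. Then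
$$|[\Gamma]|\le d^{-M/2}\,\|[A]\|\,\|[B]\|.$$

*Proof.* Let $A_i=A\cup\{v_1,\dots,v_i\}$. The vertex $v_i$ has $r\in\{1,2\}$ edges to $A_{i-1}$. So, up to sign, $[A_i]$ arises from $[A_{i-1}]$ by applying $\tau$ (if $r=1$) or $\tau^T$ (if $r=2$), tensored with an identity. Hence $\|[A_i]\|\le d^{-1/2}\|[A_{i-1}]\|$. Finally $[\Gamma]=\pm\langle[A_M],[B]\rangle$, and Cauchy–Schwarz applies. $\square$

To use it we need good orderings. Recall that a graph with at least 3 vertices is 2-connected if it is connected and has no cut vertex. By Whitney's theorem, a simple 2-connected graph can be built from any of its cycles by adding *open ears*, which are paths whose two distinct ends lie in the part already built and whose interior is new. Every edge of a 2-connected graph lies on a cycle.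

**Lemma B (st-order).** If $H$ is 2-connected (at least 3 vertices, parallel edges allowed) with an edge $st$, its vertices can be ordered with $s$ first, $t$ last, every other vertex having an earlier and a later neighbour.

*Proof.* Discard parallel edges. Take an open ear decomposition starting from a cycle through $st$. Order that cycle along its path from $s$ to $t$ avoiding the edge $st$. For each further ear with ends $x<y$, insert its interior vertices immediately after $x$, in order from $x$ to $y$. Each new vertex has an earlier and a later neighbour on the ear. Old vertices keep their relative order. Since $x<y\le t$, nothing is inserted after $t$, and nothing is inserted before $s$. $\square$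

Now apply this to a simple connected bridgeless $\Gamma$. It is 2-connected, so pick an edge $st$, order by Lemma B, and use Lemma A with $A=\{s\}$, $B=\{t\}$, $M=2n-2$:
$$|\{3nj\}|\le d^{-n+1}. \tag{2}$$
This is the conjectured bound with $\alpha=0$, and the method stops exactly here. The necklace has an ordering as in Lemma A (go around it starting from an end of one double edge: if the double edges are $12$ and $34$ and the single edges $23$ and $41$, take $s=1$, then $2,3$, and $t=4$), and for it (2) is an equality. So no argument that uses only the norm of a single vertex can see whether the graph has double edges.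

The way out is to stop the process not at a single vertex but at an induced cycle. Building a $k$-cycle one vertex at a time gives only $\|[C]\|\le d^{-(k-1)/2}$. If we can show that its norm is really about $d^{-k/2}$ when $k\ge3$, one cycle gains $d^{-1/2}$ and two disjoint cycles gain $d^{-1}$. Sections 6 to 10 compute cycle norms, and Section 11 finds the cycles.

## 6. Cycles and the eigenvalues $\mu_x$

**The aim** is an exact formula for $\|[C]\|$.

Let $(T_c)_{ab}=T_{acb}$, so $T_c^T=\pm T_c$ with one sign for all $c$. Identify $V\otimes V\cong\operatorname{End}(V)$ by $Y\leftrightarrow\sum Y_{ab}e_a\otimes e_b$, and put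
$$\Phi=\sum_cT_c\otimes T_c,\qquad\text{i.e. }\ \Phi(Y)=\sum_cT_cYT_c^T .$$
If $C$ is an induced $k$-cycle, $[C]_{c_1\dots c_k}=\pm\operatorname{tr}(T_{c_1}\cdots T_{c_k})$. Since $\operatorname{tr}(A)^2=\operatorname{Tr}(A\otimes A)$, summing squares over all $c_i$ gives
$$\|[C]\|^2=\operatorname{Tr}\Phi^k .$$

*Diagonalization.* $\Phi$ is real symmetric, because $T_c^T\otimes T_c^T=T_c\otimes T_c$. Invariance of $T$ gives
$$DT_{c'}D^T=\sum_cD_{cc'}T_c,$$
and since $D$ is orthogonal, $\Phi$ commutes with $D\otimes D$. As $V\otimes V=\bigoplus_{x=0}^{2j}V_x$ is multiplicity free, Schur's lemma gives $\Phi=\sum_x\lambda_x\Pi_x$ with $\lambda_x$ real, where $\Pi_x$ is the orthogonal projector on $V_x$.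

*Size.* The entry of $\Phi$ from $(a',b')$ to $(a,b)$ is $\sum_cT_{aca'}T_{bcb'}$. Up to sign this applies $\tau$ to $a'$, producing $(a,c)$, and then $\tau^T$ to $(c,b')$, producing $b$. So $\|\Phi\|\le1/d$. By (1), $\Phi(1)=\sum_cT_cT_c^T=1/d$, and $1$ spans $V_0$, so $\lambda_0=1/d$. With $\mu_x:=d\lambda_x$,
$$\|[C]\|^2=d^{-k}\sum_{x=0}^{2j}d_x\mu_x^k,\qquad |\mu_x|\le1,\qquad \mu_0=1. \tag{3}$$

*Triangles.* The map $c\mapsto T_c$ is an intertwiner $V\to\operatorname{End}(V)$, nonzero by (1), so the $T_c$ span $V_j\subset\operatorname{End}(V)$ and $\Phi(T_b)=\lambda_jT_b$. By (1), $\sum_b\operatorname{tr}T_b^TT_b=1$. Therefore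
$$\lambda_j=\sum_{b,c}\operatorname{tr}\big(T_b^TT_cT_bT_c^T\big)=\pm[K_4],$$
a 4-cycle with its two diagonals. By Section 3, an induced triangle has
$$\|[C]\|=|[K_4]|=|\mu_j|/d. \tag{4}$$

*What the trivial information gives.* By (1), $\operatorname{tr}(T_cT_{c'})=\pm\delta_{cc'}/d$ with a global sign, so $\operatorname{Tr}\Phi^2=\sum_c d^{-2}=1/d$, that is,
$$\sum_{x=0}^{2j}d_x\mu_x^2=d. \tag{5}$$
With $|\mu_x|\le1$ alone this gives $\sum d_x|\mu_x|^k\le d$, hence $\|[C]\|\le d^{-(k-1)/2}$, the vertex-by-vertex bound again. So we need *decay* of $\mu_x$ in $x$. If all $d_x\mu_x^2$ were bounded by a constant, which is what (5) suggests on average, then $\sum_xd_x\mu_x^4\le C\sum_x1/d_x\le C\log d$, and that would be enough.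

*Example $j=1$.* From $\sum_cE_cYE_c^T=\operatorname{tr}(Y)1-Y^T$ we read off $d\,\Phi=\frac12(\operatorname{tr}(Y)1-Y^T)$, so $\mu_0=1$, $\mu_1=\frac12$, $\mu_2=-\frac12$. Then $1+\frac34+\frac54=3=d$ confirms (5). For $k=4$, $3^{-4}\big(1+\frac{3}{16}+\frac5{16}\big)=\frac1{54}$, as in Section 3.

## 7. A three-term recurrence for $\mu_x$

**Recurrence.** Put $a_x=x(d^2-x^2)$ and $b_x=(2x+1)(2J-X)$. Then for $0\le x\le2j$
$$a_{x+1}\mu_{x+1}+a_x\mu_{x-1}=b_x\mu_x, \tag{6}$$
where $a_0=a_d=0$, so the undefined $\mu_{-1},\mu_d$ do not matter.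

**Step 1: an operator identity for $\Phi$.** The $T_c$ span a copy of $V_j$ under $Y\mapsto DYD^{-1}$, and the Casimir acts on $V_j$ as $J$, so $\sum_i[S_i,[S_i,T_c]]=JT_c$. Write $S_i'=S_i\otimes1$, $S_i''=1\otimes S_i$. Then $\sum_i[S_i',[S_i',\Phi]]=J\Phi$. The left side is $2J\Phi-2\sum_iS_i'\Phi S_i'$, because $\sum_iS_i'^2=J$. Hence
$$\sum_iS_i'\,\Phi\,S_i'=\tfrac J2\Phi .$$
Multiply by $\Pi_x$ and take the trace. With $c_{xy}=\sum_i\operatorname{tr}(\Pi_xS_i'\Pi_yS_i')$,
$$\sum_yc_{xy}\lambda_y=\tfrac J2\,d_x\lambda_x. \tag{7}$$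

**Step 2: computing $c_{xy}$.** Let $L_i=S_i'+S_i''$ and $G_i=S_i'-S_i''$. The flip of $V\otimes V$ commutes with $D\otimes D$, so it is $\pm1$ on each $V_x$, and it exchanges $S_i'$ and $S_i''$. Conjugating by it, $\Pi_xG_i\Pi_x=-\Pi_xG_i\Pi_x=0$. So $\Pi_xS_i'\Pi_x=\frac12\Pi_xL_i$, and
$$c_{xx}=\tfrac14\operatorname{tr}\Big(\Pi_x\sum_iL_i^2\Big)=\tfrac14Xd_x .$$
For $y\ne x$, $\Pi_xL_i\Pi_y=0$, so $c_{xy}=\frac14e_{xy}$ with $e_{xy}=\sum_i\operatorname{tr}(\Pi_xG_i\Pi_yG_i)=e_{yx}$. The $G_i$ form a vector operator: $\Pi_xG_i\Pi_y$ comes from an intertwiner $V_1\otimes V_y\to V_x$, and $V_1\otimes V_y$ contains only spins $y-1,y,y+1$. So $e_{xy}=0$ for $|x-y|\ge2$. On $V_x$, $X=\sum_iL_i^2=2J+2\sum_iS_i'S_i''$, so $\sum_iG_i^2=2J-(X-2J)=4J-X$. As $e_{xx}=0$, summing over $y$ gives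
$$e_{x,x+1}+e_{x,x-1}=(4J-X)d_x=d_x(d^2-1-X).$$
On the other hand, $x^3+(x+1)^3=(2x+1)(x^2+x+1)$ gives
$$a_x+a_{x+1}=d_xd^2-d_x(x^2+x+1)=d_x(d^2-1-X).$$
By induction from $e_{0,-1}=0=a_0$ we get $e_{x-1,x}=a_x$ for $1\le x\le2j$. (At $x=2j$ the identity is consistent with $a_d=0$.)

**Step 3: conclusion.** Inserting into (7) and multiplying by $4$ gives $a_{x+1}\lambda_{x+1}+a_x\lambda_{x-1}+Xd_x\lambda_x=2Jd_x\lambda_x$. Multiply by $d$ to obtain (6). $\square$

*Check for $j=1$* ($d=3$, $J=2$). At $x=1$: $10\mu_2+8\mu_0=6\mu_1=3$, so $\mu_2=-\frac12$, as found above. At $x=2$: $a_2\mu_1=5$ and $b_2\mu_2=5(4-6)(-\frac12)=5$.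

**Two consequences.** At $x=0$, (6) gives $\mu_1=\frac12$. For fixed $x$, dividing (6) by $d^2$ and letting $d\to\infty$ gives in the limit $(x+1)\mu_{x+1}+x\mu_{x-1}=(2x+1)\frac12\mu_x$, which is Legendre's recurrence at $\frac12$. By induction,
$$\mu_x\to P_x(\tfrac12)\qquad(d\to\infty,\ x\text{ fixed}). \tag{8}$$
Also, since $a_x+a_{x+1}=d_x(d^2-1-X)$, $2J=(d^2-1)/2$ and $4X=d_x^2-1$,
$$a_x+a_{x+1}+b_x=\tfrac12d_x(3d^2-2-d_x^2). \tag{9}$$

## 8. The size of $\mu_x$, and norms of cycles

**Proposition E.** There are absolute $C,c,d_0$ such that for $d\ge d_0$: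

(a) $\mu_x^2\le C/(x+1)$ for $0\le x\le\frac56d$, and $\mu_x^2+\mu_{x-1}^2\ge c/x$ for $1\le x\le\frac56d$;

(b) $|\mu_x|\le Cd^{-1/3}$ for $\frac56d<x\le2j$, and $\sum_{x>5d/6}\mu_x^4\le C\,d^{-1}\log d$.

**Corollary.** For an induced $k$-cycle $C$ and all $j\ge1$,
$$\|[C]\|\le C_0d^{-k/2}\ \ (k=3\text{ or }k\ge5),\qquad \|[C]\|\le C_0d^{-2}(\log d)^{1/2}\ \ (k=4). \tag{10}$$

*Proof from Proposition E.* For $d<d_0$ use (3) and $\sum_xd_x|\mu_x|^k\le\sum_xd_x=d^2\le d_0^2$ (note $\log d\ge\log3>1$). Let $d\ge d_0$.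

For $k=3$, use (4) and (a) at $x=j\le\frac56d$: $\|[C]\|=|\mu_j|/d\le Cd^{-3/2}$.

For $k=4$,
$$\sum_xd_x\mu_x^4\le C\sum_{x\le d}\frac1{x+1}+2d\cdot Cd^{-1}\log d\le C\log d .$$

For $k\ge5$, $|\mu_x|^k\le|\mu_x|^5$, so
$$\sum_xd_x|\mu_x|^k\le C\sum_x(x+1)^{-3/2}+2d\cdot Cd^{-1/3}\cdot Cd^{-1}\log d\le C. \qquad\square$$

## 9. An energy that is almost conserved, for $x\le\frac56d$

**Idea.** If $A,B$ are constants and $A v_{x+1}+Av_{x-1}=Bv_x$, then $A^2(v_x^2+v_{x-1}^2)-ABv_xv_{x-1}$ does not depend on $x$. It is a positive definite form when $|B|<2A$. Our recurrence has slowly varying coefficients, so this energy should change little. We prove (a) this way.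

**Step 1: symmetrize.** Put $v_x=\sqrt{d_x}\,\mu_x$. Dividing (6) by $d^2\sqrt{d_x}$ and using $d_xd_{x-1}=4x^2-1$, for $x\ge1$,
$$A_{x+1}v_{x+1}+A_xv_{x-1}=B_xv_x,\qquad A_x=\frac{x}{\sqrt{4x^2-1}}\Big(1-\frac{x^2}{d^2}\Big),\quad B_x=\frac12-\frac1{2d^2}-\frac{x(x+1)}{d^2}.$$

**Step 2: how the energy changes.** Let $E_x=A_x^2(v_x^2+v_{x-1}^2)-A_xB_xv_xv_{x-1}$. With $p=A_{x+1}v_{x+1}$, $q=A_xv_{x-1}$, $p+q=B_xv_x$,
$$E_x=A_x^2v_x^2+q^2-(p+q)q=A_x^2v_x^2-pq,$$
$$E_{x+1}=p^2+A_{x+1}^2v_x^2-B_{x+1}pv_x=A_{x+1}^2v_x^2-pq-(B_{x+1}-B_x)pv_x,$$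
because $p^2-B_xpv_x=-pq$. Hence
$$E_{x+1}-E_x=(A_{x+1}^2-A_x^2)v_x^2-(B_{x+1}-B_x)A_{x+1}v_xv_{x+1}. \tag{11}$$

**Step 3: the energy is definite.** Let $1\le x\le\frac56d+1$ and $d$ large. Then $2A_x\ge1-x^2/d^2$, so $2A_x-B_x\ge\frac12$ and
$$2A_x+B_x\ge\tfrac32-\tfrac{2x^2}{d^2}-\tfrac2d\ge\tfrac1{10},$$
since $\frac32-\frac{50}{36}=\frac19$. Also $\frac18\le A_x<1$ and $|B_x|\le1$. The quadratic form $E_x$ in $(v_x,v_{x-1})$ has eigenvalues $\frac12A_x(2A_x\pm B_x)$, hence
$$\tfrac1{160}(v_x^2+v_{x-1}^2)\le E_x\le2(v_x^2+v_{x-1}^2).$$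

**Step 4: total change.** For $x\le\frac56d$, (11) gives $|E_{x+1}-E_x|\le\kappa_x(v_x^2+v_{x+1}^2)\le160\,\kappa_xE_{x+1}$ with $\kappa_x=2|A_{x+1}-A_x|+|B_{x+1}-B_x|$. The function $x/\sqrt{4x^2-1}$ has derivative $-(4x^2-1)^{-3/2}=O(x^{-3})$, while $x^2/d^2$ has derivative $O(1/d)$ and $B_{x+1}-B_x=-2(x+1)/d^2$. So $\kappa_x\le C(x^{-3}+d^{-1})$. Fix $X_0\ge1$ such that $160\kappa_x\le\frac12$ for $x\ge X_0$ and $d$ large. Since $\sum_{x\le d}\kappa_x\le C$, multiplying the inequalities $(1-160\kappa_x)E_{x+1}\le E_x\le(1+160\kappa_x)E_{x+1}$ gives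
$$cE_{X_0}\le E_x\le CE_{X_0}\qquad(X_0\le x\le\tfrac56d+1).$$

**Step 5: the starting value.** $E_{X_0}\le C$ since $|\mu_x|\le1$. Moreover $E_{X_0}\ge c$ for $d$ large by Step 3 and (8), because $P_{X_0}(\frac12)$ and $P_{X_0-1}(\frac12)$ cannot both vanish (otherwise Legendre's recurrence, run downwards, gives $P_0=0$). So $v_x^2\le C$ and $v_x^2+v_{x-1}^2\ge c$ for $X_0\le x\le\frac56d$, which is (a) there. For the finitely many $x<X_0$, the upper bound holds by $|\mu_x|\le1$, and the lower bound by (8) and the same non-vanishing. This proves (a). $\square$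

**Where this stops.** With $y=x/d$, the lower bound in Step 3 for $2A_x+B_x$ is about $\frac32-2y^2$. For large $x$, this is also its size, and it vanishes at $y=\frac{\sqrt3}2$. There the form degenerates, and Step 3 is lost. When $B\approx-2A$, solutions look like $(-1)^x$ times something slowly varying, so we take out this sign.

## 10. The turning point near $x=\frac{\sqrt3}2d$

**Step 1: a second-order difference equation.** Put $\nu_x=(-1)^x\mu_x$ and $g_x=y(1-y^2)$ with $y=xh$, so $g_x=a_x/d^3$. Multiply (6) by $(-1)^{x+1}$ to get $a_{x+1}\nu_{x+1}+a_x\nu_{x-1}=-b_x\nu_x$, subtract $(a_x+a_{x+1})\nu_x$, divide by $d^3$, and use (9). With $z=(x+\frac12)h$,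
$$p_x:=g_x(\nu_x-\nu_{x-1}),\qquad p_{x+1}-p_x=-Q_x\nu_x,\qquad Q_x=z(3-2h^2-4z^2), \tag{12}$$
for $1\le x\le d-1=2j$, with $p_d:=0$ (consistent with $g_d=0$). Let $x_0=\frac d2\sqrt{3-2h^2}-\frac12$ be the zero of $Q$. For $z\in[\frac45,1]$ and $d$ large, $dQ/dz=3-2h^2-12z^2\in[-10,-4]$, so in this range
$$4h|x-x_0|\le|Q_x|\le10h|x-x_0|, \tag{13}$$
with $Q_x>0$ iff $x<x_0$. So $\nu$ oscillates below $x_0$ and is monotone above. Let $m_0=Kd^{1/3}$, with an absolute constant $K\ge1$ chosen in Step 4, and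
$$x_1=\lfloor\tfrac56d\rfloor,\qquad x_2=\lfloor x_0-m_0\rfloor,\qquad x_3=\lceil x_0+m_0\rceil,$$
and $d$ large, so that $x_1<x_2$ and $x_3<d$ (note $\frac56<\frac{\sqrt3}2<1$).

**Step 2: a definite energy in the oscillatory region $x_1\le x\le x_2$.** Until $K$ is chosen, constants do not depend on $K$. Write $m=x_0-x\ge m_0$, $R_x=g_xQ_x$, $\Delta f=f_{x+1}-f_x$. For $d$ large, $\frac15\le g_x,g_{x+1},g_{x+2}\le\frac3{10}$ and $0<Q_x\le\frac15\le g_x$; indeed $y(1-y^2)$ falls from about $0.255$ to about $0.217$ on $[\frac56,\frac{\sqrt3}2]$, and $z(3-4z^2)\approx0.185$ at $z=\frac56$. By (13) and $m-2\ge m/2$, the numbers $R_x,R_{x+1},R_{x+2}$ all lie in $[chm,Chm]$. Since $g,Q,R$ are polynomials in $xh$ and $(x+\frac12)h$ with bounded coefficients, their first and second differences are $O(h)$ and $O(h^2)$. Set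
$$S_x=p_xp_{x+1}+R_x\nu_x^2=p_x^2-Q_xp_x\nu_x+R_x\nu_x^2=p_{x+1}^2+Q_x\nu_xp_{x+1}+R_x\nu_x^2, \tag{14}$$
the forms being equal by (12). Since $Q_x^2\le R_x$, $|Q_xp\,\nu_x|\le\frac12(p^2+R_x\nu_x^2)$. So $S_x$ lies between $\frac12$ and $\frac32$ times $p^2+R_x\nu_x^2$, both for $p=p_x$ and $p=p_{x+1}$. The same holds at $x+1$. Put
$$N_x=\frac{S_x}{\sqrt{R_x}},\qquad Z_x=p_x\nu_x .$$
Then
$$|\nu_xp_x|,\ |\nu_xp_{x+1}|\le N_x,\qquad \nu_x^2\le\frac{2S_x}{R_x}. \tag{15}$$
We want $N_x$ to stay bounded by a constant times its initial value.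

**Step 3: the change of $S$ and of $N$.** Write $\nu=\nu_x$, $p_+=p_{x+1}$. From $g_x\nu-p_x=g_x\nu_{x-1}$ and (14), $S_x=p_x^2+R_x\nu_x\nu_{x-1}$. From $p_+=g_{x+1}(\nu_{x+1}-\nu)$ and (14), $S_x=p_+^2+Q_x\nu(p_++g_x\nu)=p_+^2+Q_x\nu(g_{x+1}\nu_{x+1}-\Delta g\,\nu)$. Using the first formula at $x+1$ and the second at $x$,
$$S_{x+1}-S_x=g_{x+1}\Delta Q\,\nu\,\nu_{x+1}+Q_x\Delta g\,\nu^2=\Delta R\,\nu^2+\Delta Q\,\nu p_+, \tag{16}$$
because $g_{x+1}\nu_{x+1}=p_++g_{x+1}\nu$ and $\Delta R=g_{x+1}\Delta Q+Q_x\Delta g$. Next,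
$$\Delta Z=p_+\Big(\nu+\frac{p_+}{g_{x+1}}\Big)-(p_++Q_x\nu)\nu=\frac{p_+^2}{g_{x+1}}-Q_x\nu^2,$$
so $p_+^2-R_x\nu^2=g_{x+1}\Delta Z+\Delta g\,Q_x\nu^2$. By (14), $R_x\nu^2=\frac12(S_x-Q_x\nu p_+)-\frac12(p_+^2-R_x\nu^2)$. Insert this in (16):
$$S_{x+1}=S_x\Big(1+\frac{\Delta R}{2R_x}\Big)-\frac{g_{x+1}\Delta R}{2R_x}\Delta Z+e_x,\qquad e_x=\Delta Q\,\nu p_+-\frac{\Delta R}{2R_x}\big(Q_x\nu p_++\Delta g\,Q_x\nu^2\big).$$
As $Q_x/R_x=1/g_x\le5$, (15) gives
$$|e_x|\le ChN_x+Ch^2\nu^2\le ChN_x+Ch^2N_xR_x^{-1/2}\le ChN_x,$$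
where the last step uses $R_x\ge chm\ge ch^{2/3}$. Let $r=\Delta R/R_x=O(1/m)$, which is small for $d$ large. Then $(1+\frac r2)(1+r)^{-1/2}=1+O(m^{-2})$. Dividing by $\sqrt{R_{x+1}}=\sqrt{R_x}\,(1+r)^{1/2}$,
$$N_{x+1}-N_x=-k_x\Delta Z+O\big(m^{-2}+h^{1/2}m^{-1/2}\big)N_x,\qquad k_x=\frac{g_{x+1}\Delta R}{2R_x\sqrt{R_{x+1}}}. \tag{17}$$

**Step 4: removing the term $k_x\Delta Z$.** Estimated directly, this term is dangerous: $|\Delta Z|\le C(p_+^2+R_x\nu^2)\le C\sqrt{R_x}\,N_x$, so $|k_x\Delta Z|\le CN_x/m$, and $\sum1/m$ is of order $\log d$, which would cost a power of $d$. But $\Delta Z$ is a difference and $k_x$ varies slowly, so we sum by parts. First,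
$$|k_x|\le Ch(hm)^{-3/2}=Ch^{-1/2}m^{-3/2}\le CK^{-3/2}.$$
Second, in $k_{x+1}-k_x$ the change of $g_{x+1}$ contributes $O(h\cdot h(hm)^{-3/2})$, that of $\Delta R$ contributes $O(h^2(hm)^{-3/2})$, and that of $R_x^{-1}R_{x+1}^{-1/2}$ contributes $O(h\cdot h(hm)^{-5/2})$. As $hm\le1$,
$$|k_{x+1}-k_x|\le Ch^2(hm)^{-5/2}=Ch^{-1/2}m^{-5/2}.$$
Third, (16) and (15) give $|S_{x+1}-S_x|\le C\big(m^{-1}+h(hm)^{-1/2}\big)S_x$, so $N_{x+1}\le CN_x$. Now choose $K$ so that $CK^{-3/2}\le\frac12$ in the bound for $k_x$. Let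
$$M_x=N_x+k_xZ_x\in[\tfrac12N_x,\tfrac32N_x],$$
by $|Z_x|\le N_x$. For $x_1\le x<x_2$, (17) gives $M_{x+1}-M_x=O(m^{-2}+h^{1/2}m^{-1/2})N_x+(k_{x+1}-k_x)Z_{x+1}$, and $|Z_{x+1}|\le N_{x+1}\le CN_x$. So
$$M_{x+1}\le M_x\big(1+C(m^{-2}+h^{1/2}m^{-1/2}+h^{-1/2}m^{-5/2})\big).$$
Here $m$ runs over points of $[m_0,d]$ spaced by $1$, so the errors sum to at most $C(1+h^{1/2}d^{1/2}+h^{-1/2}m_0^{-3/2})\le C$. Hence $N_x\le CN_{x_1}$. Initially $R_{x_1}\ge c$, and by (a), $N_{x_1}\le C(\nu_{x_1}^2+\nu_{x_1-1}^2)\le Ch$. Therefore $N_x\le Ch$ for $x_1\le x\le x_2$, and by (15) and $p_{x+1}^2\le2S_x$,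
$$\nu_x^2\le2N_xR_x^{-1/2}\le Ch^{1/2}m^{-1/2}\le Ch^{2/3},\qquad p_{x+1}^2\le ChR_x^{1/2}\le Ch^{3/2}m^{1/2},$$
$$\sum_{x_1\le x\le x_2}\nu_x^4\le Ch\sum_m\frac1m\le Ch\log d .$$

**Step 5: the window $x_2\le x\le x_3$.** It has only $O(h^{-1/3})$ points, so a crude bound suffices. ($K$ is now a fixed absolute constant.) At $x=x_2$, $m$ is between $m_0$ and $m_0+1$, so $|\nu_{x_2}|\le Ch^{1/3}$ and $|p_{x_2+1}|\le Ch^{3/4}m^{1/4}\le Ch^{2/3}$. Let $Y_x=|\nu_x|+h^{-1/3}|p_{x+1}|$. In the window $g_x\ge\frac16$ and $|Q_x|\le Ch^{2/3}$. So $\nu_{x+1}=\nu_x+p_{x+1}/g_{x+1}$ and $p_{x+2}=p_{x+1}-Q_{x+1}\nu_{x+1}$ give $Y_{x+1}\le(1+Ch^{1/3})Y_x$. Over $O(h^{-1/3})$ steps, $Y$ grows by a bounded factor. So $|\nu_x|\le Ch^{1/3}$ and $|p_{x+1}|\le Ch^{2/3}$ throughout; in particular $|p_{x_3}|\le Ch^{2/3}$. The window contributes $O(h^{-1/3}h^{4/3})=O(h)$ to $\sum\nu_x^4$.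

**Step 6: the forbidden region $x_3\le x\le d-1$.** Here $Q_x<0$ and $|Q_x|\ge4hm_0\ge4h^{2/3}$, and we use monotonicity. Replacing $\nu$ by $-\nu$, assume $\nu_{d-1}\ge0$. Go down from $p_d=0$: if $\nu_x\ge0\ge p_{x+1}$, then $p_x=p_{x+1}+Q_x\nu_x\le0$ and $\nu_{x-1}=\nu_x-p_x/g_x\ge\nu_x\ge0$. Hence $0\le\nu_x\le\nu_{x_3}\le Ch^{1/3}$. Summing (12), $\sum_{x\ge x_3}|Q_x|\nu_x=p_d-p_{x_3}\le Ch^{2/3}$. So $\sum_{x\ge x_3}\nu_x\le C$, and
$$\sum_{x\ge x_3}\nu_x^4\le(Ch^{1/3})^3\,C\le Ch .$$
Steps 4, 5 and 6 together prove (b), hence Proposition E and (10). $\square$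

## 11. Induced cycles with connected complement

To feed cycles into Lemma A we need the contracted graph to be 2-connected. So we want induced cycles whose removal leaves a connected graph. Let $\Gamma$ be simple, connected, bridgeless, cubic.

**Lemma C.** Let $F\subset\Gamma$ be a nonempty connected subgraph such that $\Gamma-V(F)$ contains a cycle. Then there is an induced cycle $C$ in $\Gamma-V(F)$ with $\Gamma-V(C)$ connected.

*Proof.* Among cycles $C$ avoiding $F$, choose one for which the component $\mathcal K\supset F$ of $\Gamma-V(C)$ has the most vertices. Each vertex of $C$ has exactly one edge not in $C$, its *spoke*. As $\Gamma$ is connected, some edge leaves $\mathcal K$, and it must end on $C$. So some $a\in C$ has its spoke going to $\mathcal K$.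

Suppose some spoke does not go to $\mathcal K$. Then it is a chord of $C$ or goes to another component $\mathcal K'$. Let $W\subset V(C)$ be the two ends of the chord, respectively the set of vertices with spoke into $\mathcal K'$. In both cases $|W|\ge2$: a single spoke into $\mathcal K'$ would be a bridge. Also $a\notin W$, and any two elements of $W$ are joined by a path through the chord, respectively through $\mathcal K'$, internally disjoint from $C\cup\mathcal K$. Choose $w\ne w'$ in $W$. The vertex $a$ lies on exactly one of the two open arcs of $C$ between them. Let $C'$ be such a path from $w$ to $w'$ together with the arc of $C$ *not* containing $a$. As $\Gamma$ is simple, a chord cannot be parallel to an edge of $C$, so $C'$ is a cycle. It avoids $\mathcal K\cup\{a\}$, so it avoids $F$, and the component of $\Gamma-V(C')$ containing $F$ contains $\mathcal K\cup\{a\}$. This contradicts maximality.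

Hence all spokes go to $\mathcal K$. So $C$ has no chord, that is, $C$ is induced. Any other component of $\Gamma-V(C)$ would need a spoke, so $\Gamma-V(C)=\mathcal K$. $\square$

**Lemma D.** If $n\ge3$ and $\Gamma\ne K_{3,3}$, then $\Gamma$ has two vertex-disjoint cycles.

*Proof.* Let $g$ be the girth. We first show $g\le n$. This is clear for $g=3$. If $g=4$ and $n=3$, take a vertex $v$. Its three neighbours are pairwise nonadjacent, hence each is adjacent to both remaining vertices, and $\Gamma=K_{3,3}$, which is excluded. So $g=4$ forces $n\ge4$. For $g\ge5$ use the Moore bound (count vertices in a tree grown from a vertex or an edge). For $g=2r+1$, $r\ge2$, $2n\ge3\cdot2^r-2\ge4r+2=2g$. For $g=2r$, $r\ge3$, $2n\ge2^{r+1}-2\ge4r=2g$.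

Now remove the vertices of a shortest cycle. At most $2g$ edges disappear ($g$ on the cycle, at most $g$ spokes). There remain $2n-g>0$ vertices and at least $3n-2g\ge2n-g$ edges, hence a cycle. $\square$

## 12. Proofs of Theorems 1, 2 and 4

**Proof of Theorem 1.** *Find one good cycle.* For a vertex $v$, $\Gamma-v$ has $3n-3\ge2n-1$ edges on $2n-1$ vertices, so it contains a cycle. Lemma C with $F=\{v\}$ gives an induced $k$-cycle $C$, $k\ge3$, with $\mathcal K=\Gamma-V(C)$ connected and nonempty.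

*If $|\mathcal K|=1$*, all $k$ spokes end at one vertex, so $k=3$, $n=2$, and $|[\Gamma]|\le\|T\|\,\|[C]\|=\|[C]\|\le C_0d^{-3/2}$ by (10), which is $C_0d^{-n+1/2}$.

*Otherwise* contract $C$ to a vertex $t$, giving $H$ with at least 3 vertices. It has no loops, as $C$ is induced. $H$ is connected and 2-connected: $H-t=\mathcal K$ is connected, and for $v\ne t$, $H-v$ is a contraction of the connected graph $\Gamma-v$. Choose $s\in\mathcal K$ adjacent to $t$ and order by Lemma B. Lemma A applies with $A=\{s\}$ ($\|[A]\|=1$ by (1)), $B=V(C)$, $M=2n-k-1$. With (10),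
$$|\{3nj\}|\le d^{-(2n-k-1)/2}\|[C]\|\le C_0\,d^{-n+1/2}(\log d)^{1/2}.$$
For $\alpha<\frac12$ the right side is $\le d^{-n+1-\alpha}$ for all large $j$, since $C_0(\log d)^{1/2}\le d^{1/2-\alpha}$ eventually. With the reduction in Section 4 this proves the conjecture. $\square$

**Proof of Theorem 2.** *Find two good cycles.* A simple cubic graph with $n=2$ is $K_4$, so $n\ge3$. By Lemma D there are disjoint cycles $C_1^0,C_2^0$. Lemma C with $F=C_2^0$ gives $C_1$, disjoint from $C_2^0$. Lemma C with $F=C_1$ then applies, because $C_2^0$ avoids $C_1$, and gives $C_2$. So $C_1,C_2$ are disjoint and induced, and $\Gamma-V(C_i)$ is connected for $i=1,2$. Let $k_i$ be their lengths.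

*If they cover $V(\Gamma)$*, then $|[\Gamma]|\le\|[C_1]\|\,\|[C_2]\|$, and $k_1+k_2=2n$.

*Otherwise* contract $C_1$ to $s$ and $C_2$ to $t$, and add an edge $st$. The resulting $H$ has at least 3 vertices and is 2-connected: $H-s$ and $H-t$ are contractions of $\Gamma-V(C_1)$ and $\Gamma-V(C_2)$, and $H-v$ for other $v$ is, up to the added edge, a contraction of $\Gamma-v$. Order by Lemma B; the added edge touches no interior vertex, so the neighbours it supplies come from $\Gamma$. Lemma A applies with $A=V(C_1)$, $B=V(C_2)$, $M=2n-k_1-k_2$.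

In both cases, by (10),
$$|[\Gamma]|\le d^{-n+(k_1+k_2)/2}\,\|[C_1]\|\,\|[C_2]\|\le C\,d^{-n}\log d .$$
For $\alpha<1$ this is $\le d^{-n+1-\alpha}$ for large $j$. $\square$

**Proof of Theorem 4.** By (1), undoing a bubble removal multiplies the value by $\pm1/d$, and the removal lowers $n$ by $1$. It preserves connectedness. It preserves bridgelessness: the new edge is a bridge only if the outer edges were, and for any other edge, connectivity after its deletion is unchanged. A loop in a cubic graph forces a bridge, so looplessness is preserved too. A connected bridgeless cubic graph with $n\ge2$ and a multiple edge has a bubble, since a triple edge would be a theta component. So one ends at theta, of value $\pm1$, giving $|\{3nj\}|=d^{-(n-1)}$, or at a simple $\Gamma^*$ with $2n^*\ge4$ vertices. In the latter case $|\{3nj\}|=d^{-(n-n^*)}|\{3n^*j\}|$; apply Theorems 1 and 2 to $\Gamma^*$. $\square$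

## 13. Sharpness: the tetrahedron, the cube and the longer prisms

**Proof of Theorem 3(i).** By (4) and (10), $|\{6j\}|=|\mu_j|/d\le Cd^{-3/2}$, so all $\alpha<\frac12$ work. Conversely, use Roberts' theorem from Section 3. Since $\cos\theta=-\frac13$ is rational and not in $\{0,\pm\frac12,\pm1\}$, Niven's theorem says $\theta/\pi$ is irrational. So the phases $6(j+\frac12)\theta+\frac\pi4$ are equidistributed mod $\pi$, and the limsup of the absolute cosine is $1$. As $12\pi\mathcal V=\sqrt2\,\pi j^3$ and $d\sim2j$,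
$$\limsup_{j\to\infty}\ d^{3/2}|\{6j\}|=\Big(\frac8{\sqrt2\,\pi}\Big)^{1/2}>1 .$$
So $|\{6j\}|>d^{-3/2}\ge d^{-1-\alpha}$ for infinitely many $j$ when $\alpha\ge\frac12$. $\square$

**Proof of Theorem 3(ii).** *The prism as a cycle norm.* The prism over the $n$-gon has no 2-edge cut. Delete two edges. If each of the two $n$-cycles lost at most one edge, each is still connected, and some rung survives since $n\ge3$. If both deleted edges are on one cycle, the other cycle and all rungs survive and connect everything. So the prism is 2PI. It consists of two induced $n$-cycles joined leg by leg, so by (3)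
$$|\{3nj\}|=\|[C]\|^2=d^{-n}\sum_xd_x\mu_x^n. \tag{18}$$

*The cube.* The upper bound is (10). By (a), for $2\le x\le\frac56d$,
$$d_x\mu_x^4+d_{x-1}\mu_{x-1}^4\ge\tfrac12d_{x-1}(\mu_x^2+\mu_{x-1}^2)^2\ge\frac cx .$$
All terms are nonnegative and each is used at most twice, so $\sum_xd_x\mu_x^4\ge c\log d$ for large $d$.

*The limit for $n\ge5$.* By (a), $d_x|\mu_x|^n\le C_n(x+1)^{1-n/2}$ for $x\le\frac56d$, which is summable in $x$. By (b), $\sum_{x>5d/6}d_x|\mu_x|^n\le Cd^{-1/3}\log d\to0$. With (8), dominated convergence gives $d^n|\{3nj\}|\to\sigma_n$. The series converges absolutely because $|P_x(\frac12)|\le C(x+1)^{-1/2}$ by (a) and (8).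

*The lower bound for $\sigma_n$.* The terms may have either sign, so we use a probabilistic formula. Let $\omega_0,\omega_1,\omega_2,\dots$ be the random walk on $S^2$ whose steps go to a uniform point of the circle at angular distance $60^\circ$. By the addition theorem, averaging $P_x(\omega_0\cdot\eta')$ over the circle of angular radius $60^\circ$ about $\eta$ gives $P_x(\frac12)P_x(\omega_0\cdot\eta)$. Hence $\mathbb E\,P_x(\omega_0\cdot\omega_k)=P_x(\frac12)^k$. For $0<r<1$ let
$$p_r(u)=\sum_xd_xr^xP_x(u)=(1-r^2)(1-2ru+r^2)^{-3/2}\ge0 ,$$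
obtained by applying $2r\partial_r+1$ to $\sum_xr^xP_x(u)=(1-2ru+r^2)^{-1/2}$. The function $p_r(\omega_0\cdot{})$ has mean $1$ for the normalized measure on $S^2$, and
$$\sum_xd_xr^xP_x(\tfrac12)^k=\mathbb E\,p_r(\omega_0\cdot\omega_k).$$
Now $\omega_0\cdot\omega_2=\frac14+\frac34\cos\varphi$ with $\varphi$ uniform. It has density $\frac1\pi\big(\frac9{16}-(u-\frac14)^2\big)^{-1/2}\ge\frac4{3\pi}$ on $(-\frac12,1)$. Under the normalized measure on $S^2$, $u=\omega_0\cdot\eta$ has density $\frac12$ on $[-1,1]$. Since the law of $\omega_2$ is rotation invariant about $\omega_0$, it has density $\ge\frac8{3\pi}$ relative to normalized measure on a cap of measure $\frac34$ centered at $\omega_0$. Two such caps meet in measure at least $\frac34+\frac34-1=\frac12$. So $\omega_4$ has density at least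
$$\tfrac12\Big(\frac8{3\pi}\Big)^2=\frac{32}{9\pi^2}$$
everywhere on $S^2$. For $k>4$ the law of $\omega_k$ dominates the same multiple of normalized measure, because a step preserves normalized measure. As $p_r\ge0$ has mean $1$, $\mathbb E\,p_r(\omega_0\cdot\omega_k)\ge\frac{32}{9\pi^2}$ for $k\ge4$. Let $r\to1$ with $k=n\ge5$, using absolute convergence: $\sigma_n\ge\frac{32}{9\pi^2}$.

*Conclusion.* For each $n\ge4$ the prism over the $n$-gon is 2PI and satisfies $|\{3nj\}|\ge c\,d^{-n}$ for large $j$, so for it a bound $d^{-n+1-\alpha}$ with $\alpha>1$ fails for large $j$. $\square$
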